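
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Rigidity of independent functions in a symmetric space and in its associate space}


\begin{abstract}
A symmetric space $X$ on $[0,1]$ has property (IR) if no finite family of independent mean-zero functions of norm at least $1$ in $X$ can be approximated well by a subspace whose dimension is a small fraction of the number of functions. We prove that if both $X$ and its associate space $X'$ have (IR), then, up to equivalence of norms, $X$ is one of $L_1$, $L_2$, $L_\infty$. This answers a question of Astashkin and Malykhin in the affirmative. The proof rests on one inequality, a consequence of Kashin's theorem on the widths of the Euclidean ball in the uniform norm: in a space with (IR) the square function of $N$ normalized independent mean-zero simple functions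 must have norm of order at least $\sqrt N$. We also describe what (IR) alone implies for a space $X\neq L_\infty$.
\end{abstract}

\section{The question and the answer}

\subsection*{Rigidity of independent functions}

For a normed space $X$ and a set $Q\subset X$, the Kolmogorov $n$-width of $Q$ is
\[
d_n(Q,X)=\inf_{\dim V\le n}\ \sup_{x\in Q}\ \inf_{v\in V}\|x-v\|_X ,
\]
where $V$ runs over the linear subspaces of $X$ of dimension at most $n$. If $Q=\{f_1,\dots,f_N\}$ is finite and $d_n(Q,X)$ is small for some $n$ much smaller than $N$, then the $N$ functions can almost be compressed into $n$ dimensions. A family for which this is impossible is called rigid. We ask in which function spaces independence forces rigidity.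

A \emph{symmetric space} on $[0,1]$ with Lebesgue measure $m$ is a Banach space $X\ne\{0\}$ of (classes of) measurable functions, real or complex, such that
\begin{enumerate}
\item[(i)] if $g$ is measurable, $f\in X$ and $|g|\le|f|$ a.e., then $g\in X$ and $\|g\|_X\le\|f\|_X$;
\item[(ii)] if $g$ is equimeasurable with $f\in X$ (that is, $|f|$ and $|g|$ have the same distribution), then $g\in X$ and $\|g\|_X=\|f\|_X$.
\end{enumerate}
Every such space satisfies $L_\infty\subset X\subset L_1$ with continuous embeddings. The \emph{associate space} $X'$ is the symmetric space of all measurable $g$ with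
\[
\|g\|_{X'}=\sup\Big\{\int_0^1|f(t)g(t)|\,dt:\ \|f\|_X\le1\Big\}<\infty ;
\]
for example $L_1'=L_\infty$, $L_\infty'=L_1$ and $L_2'=L_2$. Throughout, $X=Y$ means that the two spaces consist of the same functions and have equivalent norms.

We say that $X$ has property (IR), and write $X\in(\mathrm{IR})$, if there is $\gamma>0$ such that for every $N$ and all independent mean-zero functions $f_1,\dots,f_N\in X$ with $\|f_k\|_X\ge1$,
\[
d_n(\{f_1,\dots,f_N\},X)\ge\gamma\qquad\text{for all } n\le\gamma N .
\]
A constant $\gamma$ may be replaced by any smaller one, so we always take $0<\gamma<1$. The property survives equivalent renorming: if $A^{-1}\|\cdot\|\le\|\cdot\|_*\le A\|\cdot\|$ with $A\ge 1$ and $\|f_k\|_*\ge1$, then $\|Af_k\|\ge1$, so the widths of $\{f_k\}$ in the norm $\|\cdot\|_*$ are at least $A^{-2}\gamma$ for all $n\le\gamma N$.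

The simplest case is $X=L_2$. Independent mean-zero functions $f_k$ are orthogonal there. Put $e_k=f_k/\|f_k\|_2$, and let $P$ be the orthogonal projection onto a subspace $V$ of dimension at most $n$. By Bessel's inequality $\sum_{k\le N}\|Pe_k\|_2^2\le n$, so some $k$ has $\|Pe_k\|_2^2\le n/N$, and the distance from $f_k$ to $V$ is at least $\|f_k\|_2\sqrt{1-n/N}$. Hence $L_2\in(\mathrm{IR})$ with $\gamma=1/2$.

For the other Lebesgue spaces it is known that $L_p\in(\mathrm{IR})$ if and only if $1\le p\le2$ or $p=\infty$. Thus duality exchanges the good spaces $L_p$, $1<p<2$, with the bad spaces $L_p$, $2<p<\infty$, and both $L_p$ and $L_p'$ have (IR) only for $p=1,2,\infty$. Among all symmetric spaces the picture is less orderly; for instance, it is known that there is an $X$ such that neither $X$ nor $X'$ has (IR). Still, the $L_p$ scale suggests that a space with (IR) lies on one side of $L_2$, unless it is $L_\infty$, and that having (IR) on both sides of the duality should leave only $L_2$ and the two extreme spaces. Whether $X,X'\in(\mathrm{IR})$ and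 $X\ne L_1,L_\infty$ imply $X=L_2$ is asked in \cite{AM}.

\subsection*{Results}

\begin{theorem}\label{thm:two}
Let $X$ be a symmetric space on $[0,1]$ with $X\in(\mathrm{IR})$ and $X'\in(\mathrm{IR})$. If $X\ne L_1$ and $X\neq L_\infty$, then $X=L_2$.
\end{theorem}

The spaces $L_1$, $L_2$, $L_\infty$ have (IR), and so do their associate spaces $L_\infty$, $L_2$, $L_1$. Equivalent norms on $X$ give equivalent norms on $X'$, and (IR) is invariant under equivalent renorming. So we obtain a characterization.

\begin{corollary}
$X\in(\mathrm{IR})$ and $X'\in(\mathrm{IR})$ if and only if $X$ is one of $L_1$, $L_2$, $L_\infty$ up to equivalence of norms.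
\end{corollary}

Most of the work concerns a single space. Let $\varphi_X(t)=\|\chi_{[0,t]}\|_X$ for $0<t\le1$ and $\varphi_X(0)=0$; this is the \emph{fundamental function} of $X$. We say that $\varphi_X(t)$ is equivalent to $\sqrt t$ if $a\sqrt t\le\varphi_X(t)\le b\sqrt t$ on $(0,1]$ with some constants $0<a\le b$.

\begin{theorem}\label{thm:one}
Let $X\in(\mathrm{IR})$ and $X\ne L_\infty$. Then there are constants $c,C>0$ such that the following hold.
\begin{enumerate}
\item[(1)] $\dfrac{\varphi_X(t)}{\sqrt t}\le C\,\dfrac{\varphi_X(s)}{\sqrt s}$ for $0<t\le s\le1$. In particular, $\varphi_X(t)\le C\varphi_X(1)\sqrt t$.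
\item[(2)] For all $N$ and all disjoint sets $B_1,\dots,B_N\subset[0,1]$ of positive measure,
\[
\Big\|\sum_{j\le N}\frac{\chi_{B_j}}{\varphi_X(m(B_j))}\Big\|_X\ge c\sqrt N .
\]
\item[(3)] Either $\varphi_X(t)=o(\sqrt t)$ as $t\to0$, or $\varphi_X(t)$ is equivalent to $\sqrt t$ and $X\subset L_2$.
\end{enumerate}
\end{theorem}

The space $L_2$ shows that neither $\sqrt t$ in (1) nor $\sqrt N$ in (2) can be improved in general: there $\varphi(t)=\sqrt t$, and the norm in (2) is exactly $\sqrt N$. The hypothesis $X\ne L_\infty$ is needed, since $L_\infty\in(\mathrm{IR})$ and $\varphi_{L_\infty}=1$ on $(0,1]$. The first alternative in (3) occurs for $L_p$, $1\le p<2$, where $\varphi(t)=t^{1/p}$.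

\subsection*{How the proof goes}

Kashin's theorem says that $\mathbb R^N$ contains a subspace of small proportional dimension which approximates every vector $x$ \emph{in the uniform norm} up to a constant times $N^{-1/2}\|x\|_2$. Applied at each point $\omega$ to the vector $(f_1(\omega),\dots,f_N(\omega))$, it shows that (IR) forces the square function $(\sum f_j^2)^{1/2}$ to have norm at least of order $\sqrt N$ (Section~\ref{sec:square}). We test this on two kinds of families. Many identically distributed functions with small supports give $\varphi_X(t)\le C\sqrt t$ when $X\ne L_\infty$ (Section~\ref{sec:fund}). Functions supported on independent events whose probabilities add up to at most $1$ behave almost like disjoint functions, and they give an inequality (Lemma~\ref{lem:disjoint}) from which we derive first (1), then (2) and finally (3) (Section~\ref{sec:disjoint}).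

For Theorem~\ref{thm:two}, part (1) is applied to $X$ and to $X'$. The identity $\varphi_X(t)\varphi_{X'}(t)=t$ turns two upper bounds into the equivalence of both $\varphi_X(t)$ and $\varphi_{X'}(t)$ to $\sqrt t$. So the second alternative in (3) holds for both spaces: $X$ and $X'$ lie inside $L_2$, and duality finishes the proof (Section~\ref{sec:dual}).

\section{Preliminaries}

\subsection*{Distributions and fundamental functions}

Every measurable $u$ is equimeasurable with its decreasing rearrangement $u^*(t)=\inf\{s\ge0: m(|u|>s)\le t\}$. If $m(|u|>s)\le m(|v|>s)$ for all $s>0$, then $u^*\le v^*$. So (i) and (ii) give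
\begin{equation}\label{eq:dom}
v\in X,\quad m(|u|>s)\le m(|v|>s)\ \ (s>0)\quad\Longrightarrow\quad u\in X,\ \ \|u\|_X\le\|v\|_X .
\end{equation}
In particular $\varphi_X$ is nondecreasing, $\|\chi_E\|_X=\varphi_X(m(E))$, and $\|u\|_X\le \varphi_X(1)\|u\|_\infty$. When $X$ is fixed we write $\varphi=\varphi_X$.

\begin{lemma}\label{lem:fund}
Let $X$ be a symmetric space on $[0,1]$.
\begin{enumerate}
\item[(a)] $\varphi_X(t)\,\varphi_{X'}(t)=t$ for $0<t\le1$.
\item[(b)] If $X\ne L_\infty$, then $\varphi_X(0+)=0$.
\item[(c)] If $X\ne L_1$, then $X'\ne L_\infty$.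
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The definition of $X'$ gives $t=\int\chi_{[0,t]}\chi_{[0,t]}\le\varphi_X(t)\varphi_{X'}(t)$. For the converse, let $\|f\|_X\le1$; we have to show $\int_0^t|f|\le t/\varphi_X(t)$. Let $h=(f\chi_{[0,t]})^*$, so that $\|h\|_X\le1$ by \eqref{eq:dom}, and $h=0$ on $[t,1]$. For $r\in\mathbb N$ put $h_r(u)=h(jt/r)$ when $u\in[(j-1)t/r,jt/r)$, $j=1,\dots,r$, and $h_r=0$ elsewhere. As $h$ is nonincreasing, $h_r\le h$. The $r$ functions obtained from $h_r$ by cyclically permuting its $r$ values are equimeasurable with $h_r$, and their average is $c_r\chi_{[0,t)}$, where $tc_r=\int h_r$. Hence $c_r\varphi_X(t)\le\|h_r\|_X\le1$, that is, $\int h_r\le t/\varphi_X(t)$. At every point of continuity of $h$, so almost everywhere, $h_{2^i}\uparrow h$. By monotone convergence $\int_0^t|f|=\int h\le t/\varphi_X(t)$.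

(b) If $\varphi_X(0+)=\kappa>0$, then $\varphi_X\ge\kappa$ on $(0,1]$. For $f\in X$ and $s>0$ with $m(|f|>s)>0$ we have $\|f\|_X\ge s\,\varphi_X(m(|f|>s))\ge\kappa s$. So $\|f\|_\infty\le\kappa^{-1}\|f\|_X$, and $X=L_\infty$.

(c) If $X'=L_\infty$, then $\varphi_{X'}\ge\kappa>0$ on $(0,1]$, and (a) gives $\varphi_X(t)\le t/\kappa$. By the triangle inequality $\|f\|_X\le\kappa^{-1}\|f\|_1$ for simple $f$. If $f\in L_1$ and $f_i$ are simple with $f_i\to f$ in $L_1$, then $(f_i)$ is Cauchy in $X$. Its limit in $X$ is $f$ because $X\subset L_1$ continuously. So $L_1\subset X$ with $\|f\|_X\le\kappa^{-1}\|f\|_1$, and $X=L_1$.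
\end{proof}

\subsection*{Test functions}

For $0<\delta\le1$, a \emph{$\delta$-variable} is a function $\xi$ with $\xi=\pm1$ on sets of measure $\delta/2$ each and $\xi=0$ elsewhere. It has mean zero and $\|\xi\|_X=\varphi_X(\delta)$. Independent $\xi_1,\dots,\xi_N$ with prescribed $\delta_1,\dots,\delta_N$ exist on $[0,1]$: split $[0,1]$ into $3^N$ sets whose measures are the products of the required probabilities.

\subsection*{Kashin's theorem}

Write $\|\cdot\|_2$ and $\|\cdot\|_\infty$ also for the norms of $\ell_2^N$ and $\ell_\infty^N$, and let $B_2^N$ be the unit ball of $\ell_2^N$. Kashin \cite{Kashin} proved a bound that Garnaev and Gluskin \cite{GG} sharpened; we use it in the form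
\[
d_n(B_2^N,\ell_\infty^N)\le C_0\,n^{-1/2}\Big(1+\ln\frac Nn\Big)^{3/2}\qquad(1\le n\le N)
\]
with an absolute constant $C_0$. Let $0<\gamma<1$, $N\ge1/\gamma$ and $n=\lfloor\gamma N\rfloor$. Then $n\ge\gamma N/2$, so the right-hand side is at most $C_0(2/\gamma)^{1/2}(1+\ln(2/\gamma))^{3/2}N^{-1/2}$. Let $K=K(\gamma)$ be twice the factor of $N^{-1/2}$ here; doubling takes care of an infimum over subspaces that may not be attained. Then, by homogeneity, there is a subspace $W\subset\mathbb R^N$ with $\dim W\le n$ such that
\begin{equation}\label{eq:kashin}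
\text{for every }x\in\mathbb R^N\text{ there is }w\in W\text{ with}\quad \|x-w\|_\infty\le KN^{-1/2}\|x\|_2 .
\end{equation}

\section{Rigidity forces a large square function}\label{sec:square}

To use (IR) we need good approximants of the $f_k$ in one space of small dimension. Property \eqref{eq:kashin} concerns vectors, not functions. The way to apply it is to freeze a point $\omega$ and approximate the vector of values $(f_k(\omega))_{k\le N}$. The approximating vector $w\in W$ may depend on this vector of values in any manner: the coordinates of $w$ are still combinations of the same $\dim W$ coefficient functions of $\omega$, so the dimension does not grow. A set $\Omega$ is included in the statement so that we can discard points where too many $f_k$ are active.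

\begin{lemma}\label{lem:square}
Let $X\in(\mathrm{IR})$ with constant $\gamma\in(0,1)$, let $K=K(\gamma)$ and $N\ge1/\gamma$. Let $f_1,\dots,f_N$ be independent real simple functions of mean zero with $\|f_k\|_X\ge1$. Then for every measurable $\Omega\subset[0,1]$, with $\Omega^c=[0,1]\setminus\Omega$,
\begin{equation}\label{eq:square}
\gamma\le\max_{k\le N}\|f_k\chi_{\Omega^c}\|_X+KN^{-1/2}\,\Big\|\chi_\Omega\Big(\sum_{j\le N}f_j^2\Big)^{1/2}\Big\|_X .
\end{equation}
\end{lemma}

\begin{proof}
Let $n=\lfloor\gamma N\rfloor$, let $W$ be as in \eqref{eq:kashin}, and let $x(\omega)=(f_1(\omega),\dots,f_N(\omega))\in\mathbb R^N$. The function $x(\cdot)$ has finitely many values. For each value $x$ choose $w(x)\in W$ with $\|x-w(x)\|_\infty\le KN^{-1/2}\|x\|_2$, and put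
\[
v_k(\omega)=\chi_\Omega(\omega)\,w_k(x(\omega)),\qquad k\le N ,
\]
where $w_k$ is the $k$-th coordinate. Let $b^1,\dots,b^r$, $r\le n$, be a basis of $W$ and write $w(x(\omega))=\sum_{i\le r}c_i(\omega)b^i$ with simple functions $c_i$. Then $v_k=\sum_{i\le r}b^i_k\,\chi_\Omega c_i$, so all $v_k$ lie in the span of $\chi_\Omega c_1,\dots,\chi_\Omega c_r$, a subspace of $X$ of dimension at most $n$. By (IR), $\max_k\|f_k-v_k\|_X\ge\gamma$. On the other hand, for every $k$,
\[
|f_k-v_k|\le|f_k|\chi_{\Omega^c}+\chi_\Omega\,KN^{-1/2}\|x(\omega)\|_2 ,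
\]
and $\|x(\omega)\|_2=(\sum_jf_j(\omega)^2)^{1/2}$. Taking norms gives \eqref{eq:square}.
\end{proof}

\begin{example}[$L_4\notin(\mathrm{IR})$]\label{ex:L4}
Here no point needs to be discarded. Suppose $L_4\in(\mathrm{IR})$ with constant $\gamma$. Let $\xi_1,\dots,\xi_N$ be independent $\delta$-variables, $f_k=\delta^{-1/4}\xi_k$, so $\|f_k\|_4=1$, and let $S=\sum_k|\xi_k|$ be the number of nonzero $\xi_k$. Then $\sum_jf_j^2=\delta^{-1/2}S$. Since $S$ is binomial with mean $\delta N$ and variance $\delta(1-\delta)N$,
\[
\Big\|\Big(\sum_jf_j^2\Big)^{1/2}\Big\|_4^4=\delta^{-1}\int_0^1S^2\,dm=\delta^{-1}\big(\delta^2N^2+\delta(1-\delta)N\big).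
\]
After multiplication of the norm by $N^{-1/2}$ the limit as $N\to\infty$ is $\delta^{1/4}$. So \eqref{eq:square} with $\Omega=[0,1]$ gives $\gamma\le K\delta^{1/4}$ for every $\delta\in(0,1]$. As $K$ depends only on $\gamma$, this is false for small $\delta$.

The value vector $(\xi_k(\omega))_k$ typically has about $\delta N$ entries $\pm1$. Its Euclidean norm is then about $\sqrt{\delta N}$, so Kashin's subspace approximates all its coordinates within about $K\sqrt\delta$. For small $\delta$ this is much smaller than the norm $\delta^{1/4}$ of each $\xi_k$.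
\end{example}

\section{The fundamental function is at most of order \texorpdfstring{$\sqrt t$}{sqrt t}}\label{sec:fund}

The argument of Example~\ref{ex:L4} works in every symmetric space with $\varphi_X(0+)=0$. The moment computation is replaced by Chebyshev's inequality, and the rare event that $S$ is large is discarded.

\begin{proposition}\label{prop:upper}
Let $X\in(\mathrm{IR})$ with constant $\gamma$, let $K=K(\gamma)$, and let $X\ne L_\infty$. Then
\[
\varphi_X(\delta)\le\sqrt2\,\gamma^{-1}K\varphi_X(1)\,\sqrt\delta\qquad(0<\delta\le1).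
\]
\end{proposition}

\begin{proof}
Fix $\delta$. For $N\ge1/\gamma$ let $\xi_1,\dots,\xi_N$ be independent $\delta$-variables, $f_k=\xi_k/\varphi(\delta)$, $S=\sum_k|\xi_k|$ and $\Omega=\{S\le2\delta N\}$. On $\Omega$ we have $(\sum_jf_j^2)^{1/2}=S^{1/2}/\varphi(\delta)\le\sqrt{2\delta N}/\varphi(\delta)$. By Chebyshev's inequality,
\[
m(\Omega^c)=m(S-\delta N>\delta N)\le\frac{N\delta(1-\delta)}{(\delta N)^2}\le\frac1{\delta N} .
\]
Since $|f_k|\le1/\varphi(\delta)$, Lemma~\ref{lem:square} gives
\[
\gamma\le\frac{\varphi(\min\{1,1/(\delta N)\})}{\varphi(\delta)}+\frac{K\sqrt{2\delta}\,\varphi(1)}{\varphi(\delta)} .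
\]
Let $N\to\infty$. The first term tends to $0$ because $\varphi(0+)=0$ by Lemma~\ref{lem:fund}(b); this is where $X\ne L_\infty$ is used. What remains is the claim.
\end{proof}

\section{Almost disjoint families and the embedding into \texorpdfstring{$L_2$}{L2}}\label{sec:disjoint}

\subsection*{What the fundamental function does not see}

Proposition~\ref{prop:upper} does not suffice to compare $X$ with $L_2$. Consider $L_{2,\infty}$ with the symmetric norm $\|f\|=\sup_{0<t\le1}t^{-1/2}\int_0^tf^*$. For $f=\chi_{[0,s]}$ the expression under the supremum is $\sqrt t$ for $t\le s$ and $s/\sqrt t$ for $t\ge s$. So $\varphi(s)=\sqrt s$, exactly as for $L_2$, although $t^{-1/2}$ belongs to $L_{2,\infty}$ and not to $L_2$.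

What distinguishes the two norms is a combination of indicators of very different sizes. Let $B_j=[2^{-j},2^{-j+1})$ and $g=\sum_{j\le N}2^{j/2}\chi_{B_j}$. Each summand has norm $1$ in both spaces, and $\|g\|_2=\sqrt N$. But $g(t)\le\sqrt2\,t^{-1/2}$, so in $L_{2,\infty}$
\[
\|g\|\le\sqrt2\,\sup_{0<t\le1}t^{-1/2}\int_0^tu^{-1/2}\,du=2\sqrt2 .
\]
If the disjoint functions $2^{j/2}\chi_{B_j}$ were admissible in (IR), then $g$ would be their square function, and Lemma~\ref{lem:square} would exclude $L_{2,\infty}$ at once. They are neither independent nor of mean zero, so we use independent $\delta_j$-variables $\xi_j$ with $\delta_j=m(B_j)$. The supports of the $\xi_j$ overlap, but their total measure $\sum\delta_j$ is at most $1$, and more than $M$ of them meet only with a probability that is super-exponentially small in $M$. Where at most $M$ of them meet, the square function is dominated by a sum of $M$ functions, each no larger in distribution than $g$.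

\begin{lemma}\label{lem:disjoint}
Let $X\in(\mathrm{IR})$ with constant $\gamma$, $K=K(\gamma)$ and $N\ge1/\gamma$. Let $B_1,\dots,B_N\subset[0,1]$ be disjoint with $m(B_j)=\delta_j>0$, and let $g=\sum_{j\le N}\varphi(\delta_j)^{-1}\chi_{B_j}$. Then for every $M\in\mathbb N$,
\begin{equation}\label{eq:disjoint}
\gamma\le\max_{k\le N}\frac{\varphi(\delta_k/M!)}{\varphi(\delta_k)}+KMN^{-1/2}\|g\|_X .
\end{equation}
\end{lemma}

\begin{proof}
Let $\xi_j$ be independent $\delta_j$-variables, $f_j=\xi_j/\varphi(\delta_j)$, $A_j=\{\xi_j\ne0\}$ and $S=\sum_j\chi_{A_j}$. Apply Lemma~\ref{lem:square} with $\Omega=\{S\le M\}$.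

\emph{The discarded part.} The function $f_k\chi_{\Omega^c}$ has absolute value $\varphi(\delta_k)^{-1}$ on $A_k\cap\{S>M\}$ and is $0$ elsewhere. On this set at least $M$ of the events $A_j$, $j\ne k$, occur. They are independent of $A_k$ and of each other, so
\[
m(A_k\cap\{S>M\})\le\delta_k\sum_{\substack{J\not\ni k\\|J|=M}}\ \prod_{j\in J}\delta_j\le\delta_k\,\frac{(\sum_j\delta_j)^M}{M!}\le\frac{\delta_k}{M!} .
\]
The middle inequality holds because each product with $|J|=M$ occurs $M!$ times in the expansion of $(\sum_j\delta_j)^M$; the last one uses $\sum_j\delta_j\le1$. Hence $\|f_k\chi_{\Omega^c}\|_X\le\varphi(\delta_k/M!)/\varphi(\delta_k)$.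

\emph{The square function on $\Omega$.} Let $G_i(\omega)=|f_j(\omega)|$, where $j$ is the $i$-th smallest index with $\omega\in A_j$, and $G_i(\omega)=0$ if $S(\omega)<i$. On $\Omega$ at most $M$ of the $f_j$ are nonzero, so
\[
\chi_\Omega\Big(\sum_jf_j^2\Big)^{1/2}\le\chi_\Omega\sum_j|f_j|\le\sum_{i=1}^MG_i .
\]
Let $s>0$. If $G_i(\omega)>s$, then $\omega\in A_j$ for some $j$ with $\varphi(\delta_j)^{-1}>s$. Thus
\[
m(G_i>s)\le\sum_{j:\,\varphi(\delta_j)^{-1}>s}\delta_j=m(g>s),
\]
the equality because the $B_j$ are disjoint. By \eqref{eq:dom}, $\|G_i\|_X\le\|g\|_X$, so the square function on $\Omega$ has norm at most $M\|g\|_X$.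
\end{proof}

\begin{example}[$L_{2,\infty}\notin(\mathrm{IR})$]\label{ex:weak}
For the dyadic sets above, $\varphi(\delta_k/M!)/\varphi(\delta_k)=(M!)^{-1/2}$ and $\|g\|\le2\sqrt2$. If $L_{2,\infty}$ had (IR), then \eqref{eq:disjoint} would give $\gamma\le(M!)^{-1/2}+2\sqrt2\,KMN^{-1/2}$. Letting first $N\to\infty$ and then $M\to\infty$ we get $\gamma\le0$, a contradiction.
\end{example}

\subsection*{Proof of Theorem~\ref{thm:one}, parts (1) and (2)}

To use \eqref{eq:disjoint} we have to make its first term small by choosing $M$ large, \emph{uniformly} in $\delta_k$. If $\varphi(t)$ is equivalent to $\sqrt t$, this is immediate. In general the bound $\varphi(t)\le C\sqrt t$ alone does not prevent $\varphi$ from being almost constant on intervals $[t_1,t_2]$ with $t_2/t_1$ arbitrarily large, and then the first term need not be small. Part (1) excludes this. Its proof applies Lemma~\ref{lem:disjoint} at a scale $t$ where $\varphi(t)/\sqrt t$ is nearly maximal; at such a scale the first term is under control.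

\begin{proof}[Proof of (1)]
Let $\psi(t)=\varphi(t)/\sqrt t$. By Proposition~\ref{prop:upper}, $L(s)=\sup_{0<u\le s}\psi(u)$ is finite for each $s\in(0,1]$. Fix $s$ and choose $t\in(0,s]$ with $\psi(t)\ge L(s)/2$. Let $M=M(\gamma)$ be such that $2(M!)^{-1/2}\le\gamma/2$, and let $N=\lfloor s/t\rfloor\ge1$.

If $N<1/\gamma$, then $s/t<1+1/\gamma$ and
\[
\psi(t)\le\frac{\varphi(s)}{\sqrt t}=\sqrt{\frac st}\,\psi(s)\le\sqrt{1+1/\gamma}\;\psi(s) .
\]

If $N\ge1/\gamma$, apply Lemma~\ref{lem:disjoint} to $N$ disjoint sets of measure $\delta_j=t$; there is room for them since $Nt\le s\le1$. Here $g=\varphi(t)^{-1}\chi_E$ with $m(E)=Nt$, so $\|g\|_X\le\varphi(s)/\varphi(t)$. By the choice of $t$,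
\[
\frac{\varphi(t/M!)}{\varphi(t)}=(M!)^{-1/2}\,\frac{\psi(t/M!)}{\psi(t)}\le(M!)^{-1/2}\,\frac{L(s)}{\psi(t)}\le2(M!)^{-1/2}\le\frac\gamma2 .
\]
Hence $\gamma/2\le KMN^{-1/2}\varphi(s)/\varphi(t)$. Since $N\ge s/(2t)$, we get $\varphi(t)\le2KM\gamma^{-1}\sqrt{2t/s}\;\varphi(s)$, that is, $\psi(t)\le2\sqrt2\,KM\gamma^{-1}\psi(s)$.

In both cases $\psi(u)\le L(s)\le2\psi(t)\le C\psi(s)$ for all $u\in(0,s]$, with $C$ depending only on $\gamma$. This is (1); the case $s=1$ is the particular statement.
\end{proof}

\begin{proof}[Proof of (2)]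
Let $g$ be the function in (2), and let $\delta_j=m(B_j)$. By (1), $\varphi(\delta/M!)/\varphi(\delta)\le C(M!)^{-1/2}$ for all $\delta\in(0,1]$ and $M\in\mathbb N$. Fix $M$ with $C(M!)^{-1/2}\le\gamma/2$. For $N\ge1/\gamma$, \eqref{eq:disjoint} gives $\|g\|_X\ge\frac{\gamma}{2KM}\sqrt N$. For $N<1/\gamma$ we have $\|g\|_X\ge\|\varphi(\delta_1)^{-1}\chi_{B_1}\|_X=1\ge\sqrt{\gamma N}$.
\end{proof}

\subsection*{From (2) to the \texorpdfstring{$L_2$}{L2} norm}

If $\varphi(t)\ge a\sqrt t$, the function in (2) is at most $a^{-1}\sum_j\delta_j^{-1/2}\chi_{B_j}$ with $\delta_j=m(B_j)$, and all $N$ summands of the last sum have $L_2$ norm $1$. Now any simple function can be cut into $N$ pieces of equal $L_2$ norm $\varepsilon$, up to a small remainder, and then its $L_2$ norm is about $\varepsilon\sqrt N$. Thus (2) gives a lower estimate for $\|\cdot\|_X$ by the $L_2$ norm.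

\begin{proposition}\label{prop:embed}
Let $X\in(\mathrm{IR})$, $X\neq L_\infty$, and let $\varphi_X(t)\ge a\sqrt t$ on $(0,1]$ with some $a>0$. Then $X\subset L_2$ and $\|f\|_X\ge ca\,\|f\|_2$ for all $f\in X$, where $c$ is the constant from Theorem~\ref{thm:one}(2).
\end{proposition}

\begin{proof}
For disjoint $B_1,\dots,B_N$ of positive measure let $\tilde g=\sum_{j\le N}m(B_j)^{-1/2}\chi_{B_j}$. As $\varphi(m(B_j))^{-1}\le a^{-1}m(B_j)^{-1/2}$, part (2) gives
\begin{equation}\label{eq:gtilde}
\|\tilde g\|_X\ge ca\sqrt N .
\end{equation}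

Let $h=\sum_ia_i\chi_{E_i}$ be a nonzero finite sum with $a_i>0$ and $E_i$ disjoint of positive measure. For small $\varepsilon>0$ cut from $E_i$ exactly $L_i=\lfloor m(E_i)a_i^2/\varepsilon^2\rfloor$ disjoint pieces of measure $(\varepsilon/a_i)^2$; their total measure is at most $m(E_i)$. On a piece $B\subset E_i$ we have $h=a_i=\varepsilon\,m(B)^{-1/2}$. So $h\ge\varepsilon\tilde g$, where $\tilde g$ is built from all $N=\sum_iL_i$ pieces, and by \eqref{eq:gtilde}
\[
\|h\|_X\ge ca\,\Big(\sum_i\varepsilon^2L_i\Big)^{1/2}\longrightarrow ca\,\Big(\sum_im(E_i)a_i^2\Big)^{1/2}=ca\,\|h\|_2\qquad(\varepsilon\to0).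
\]

For $f\in X$ take simple $h_i$ with $0\le h_i\uparrow|f|$. Then $ca\,\|h_i\|_2\le\|h_i\|_X\le\|f\|_X$, and monotone convergence gives the claim.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:one}(3)]
Suppose that $\psi(t)=\varphi(t)/\sqrt t$ does not tend to $0$ as $t\to0$, so $\lambda=\limsup_{t\to0}\psi(t)>0$. Letting $t\to0$ along a suitable sequence in (1) we get $\psi(s)\ge\lambda/C$ for all $s\in(0,1]$, while $\psi\le C\varphi(1)$. So $\varphi(t)$ is equivalent to $\sqrt t$, and Proposition~\ref{prop:embed} applies.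
\end{proof}

\section{A space and its associate: proof of Theorem~\ref{thm:two}}\label{sec:dual}

Let $X,X'\in(\mathrm{IR})$ with $X\ne L_1,L_\infty$. We first place $X$ and $X'$ inside $L_2$. By Lemma~\ref{lem:fund}(c), $X'\ne L_\infty$; this is where $X\ne L_1$ is used. So Theorem~\ref{thm:one} applies to $X$ and to $X'$. By (1) there is $b$ with $\varphi_X(t)\le b\sqrt t$ and $\varphi_{X'}(t)\le b\sqrt t$. Lemma~\ref{lem:fund}(a) then gives
\[
\varphi_X(t)=\frac t{\varphi_{X'}(t)}\ge b^{-1}\sqrt t,\qquad \varphi_{X'}(t)=\frac t{\varphi_X(t)}\ge b^{-1}\sqrt t .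
\]
By Proposition~\ref{prop:embed}, applied to $X$ and to $X'$, there are constants $C_1,C_2$ with
\begin{equation}\label{eq:both}
\|f\|_2\le C_1\|f\|_X\quad(f\in X),\qquad\|g\|_2\le C_2\|g\|_{X'}\quad(g\in X') .
\end{equation}

It remains to show that $L_2\subset X$ with a bounded embedding. The second inequality in \eqref{eq:both} directly shows that $L_2=L_2'$ embeds in the second associate space $X''=(X')'$. But $X''$ may be larger than $X$, since the norm of $X$ is not assumed to be compatible with monotone limits. We therefore estimate $\|f\|_X$ for bounded $f$, by representing a norming functional as an integral, and then use the density of $L_\infty$ in $L_2$.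

\medskip
\emph{Bounded functions.} Let $f\in L_\infty$, $f\ne0$. By the Hahn--Banach theorem there is $\ell\in X^*$ with $\|\ell\|=1$ and $\ell(f)=\|f\|_X$. Put $\nu(E)=\ell(\chi_E)$. This is a finitely additive set function with $|\nu(E)|\le\varphi_X(m(E))\le b\sqrt{m(E)}$. Hence $\nu(E)\to0$ as $m(E)\to0$, so $\nu$ is countably additive and absolutely continuous. By the Radon--Nikodym theorem $\nu(E)=\int_Eg\,dm$ with some $g\in L_1$. So $\ell(u)=\int ug\,dm$ for simple $u$, and by uniform approximation for all $u\in L_\infty$, because $L_\infty\subset X$ continuously and $g\in L_1$.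

We claim that $\|g\|_{X'}\le1$. Let $\|u\|_X\le1$, and let $u_i$ be simple with $0\le u_i\uparrow|u|$. The function $u_i\,\overline{\operatorname{sgn}g}$ is bounded, so
\[
\int u_i|g|\,dm=\ell(u_i\,\overline{\operatorname{sgn}g})\le\|u_i\|_X\le1 ,
\]
and $\int|ug|\,dm\le1$ by monotone convergence. This proves the claim. Now the Cauchy--Schwarz inequality and \eqref{eq:both} give
\begin{equation}\label{eq:bounded}
\|f\|_X=\ell(f)=\int fg\,dm\le\|f\|_2\|g\|_2\le C_2\|f\|_2\qquad(f\in L_\infty).
\end{equation}

\emph{All of $L_2$.} For $f\in L_2$ the truncations $f_i=f\chi_{\{|f|\le i\}}$ converge to $f$ in $L_2$. By \eqref{eq:bounded} they form a Cauchy sequence in $X$. Since $X\subset L_1$ continuously, their limit in $X$ is $f$. Hence $f\in X$ and $\|f\|_X\le C_2\|f\|_2$. Together with the first inequality in \eqref{eq:both} this proves $X=L_2$ with equivalent norms. \qed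

\section{Complements}

\begin{remark}[Lorentz spaces]
Part (3) of Theorem~\ref{thm:one} shows that $L_{2,q}\notin(\mathrm{IR})$ for $2<q<\infty$; the case $q=\infty$ is Example~\ref{ex:weak}. Recall that $L_{2,q}$ is defined by the finiteness of $\big(\int_0^1(t^{1/2}f^*(t))^q\,\frac{dt}t\big)^{1/q}$, and that replacing $f^*(t)$ by $\frac1t\int_0^tf^*$ in this expression gives a symmetric norm equivalent to it. The expression itself equals $(2/q)^{1/q}\sqrt s$ at $\chi_{[0,s]}$, so the fundamental function is equivalent to $\sqrt t$, and $L_{2,q}\ne L_\infty$. But $L_{2,q}\not\subset L_2$: for the function $f(t)=t^{-1/2}(\ln(e^2/t))^{-1/2}$, which is decreasing on $(0,1]$, the substitution $v=\ln(e^2/t)$ gives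
\[
\int_0^1f^2\,dt=\int_2^\infty\frac{dv}v=\infty,\qquad\int_0^1\big(t^{1/2}f^*(t)\big)^q\,\frac{dt}t=\int_2^\infty v^{-q/2}\,dv<\infty .
\]
So both alternatives in (3) fail for $L_{2,q}$.
\end{remark}

\begin{remark}[A weaker hypothesis]
In the proofs of Theorems~\ref{thm:two} and~\ref{thm:one}, (IR) was used only for families of independent symmetric three-valued functions (multiples of $\delta_k$-variables, with values $0,\pm a_k$) and only for $n=\lfloor\gamma N\rfloor$. So if $X\ne L_1,L_\infty$ and both $X$ and $X'$ satisfy the condition in (IR) merely for such families, then already $X=L_2$, and the full property (IR) holds for $X$ and $X'$.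
\end{remark}

\begin{thebibliography}{9}

\bibitem{AM}
Sergey V. Astashkin, Yu. V. Malykhin,
\emph{Rigidity of sets of independent functions in symmetric spaces},
arXiv:2607.06530 (2026).

\bibitem{GG}
Garnaev, Gluskin,
Dokl. Akad. Nauk SSSR 277 (1984).

\bibitem{Kashin}
B. S. Kashin,
Izv. Akad. Nauk SSSR Ser. Mat. 41 (1977), 334--351.

\end{thebibliography}

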